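# Two tilted Y's: a two-dimensional minimal cone that is not full length

## 1. The cone $Y\times Y$ and its tilts

Throughout, $n\ge 4$, $\mathbb R^n=\mathbb R^2\times\mathbb R^2\times\mathbb R^{n-4}$, and $\overline B=\overline B(0,1)$. Indices $i,j,k,l$ lie in $\mathbb Z/3$. Identify $\mathbb R^2$ with $\mathbb C$, let $\omega=e^{2\pi\sqrt{-1}/3}$, let $p_i=\omega^i$ be the cube roots of unity, and put
$$c_{ij}=p_i\cdot p_j,\qquad c_{ii}=1,\quad c_{ij}=-\tfrac12\ (i\ne j).$$
Let $Y=\bigcup_i[0,\infty)p_i\subset\mathbb R^2$: three half-lines meeting at $120^\circ$. The product $Y\times Y\subset\mathbb R^2\times\mathbb R^2$ is the set of all points $(sp_i,tp_j)$ with $s,t\ge0$. It is a union of nine quarter-planes, one for each pair $(i,j)$.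

Now tilt the second $Y$ against the first. Let $S$ be a real $2\times2$ matrix with small operator norm $|S|$, and put
$$x_i=(p_i,0,0),\qquad y_j=\big(Sp_j,\ \sqrt{I-S^TS}\,p_j,\ 0\big).$$
The map $p\mapsto(Sp,\sqrt{I-S^TS}\,p,0)$ is a linear isometric embedding, since $|Sp|^2+p^T(I-S^TS)p=|p|^2$. Hence these are unit vectors with
$$\sum_ix_i=\sum_jy_j=0,\qquad x_i\cdot x_j=y_i\cdot y_j=c_{ij},\qquad x_i\cdot y_j=s_{ij}:=p_i^TSp_j .$$
Put $\theta_{ij}=\arccos s_{ij}$, the angle between $x_i$ and $y_j$, and let
$$\Sigma_{ij}=\{sx_i+ty_j:\ s,t\ge0\}\cap\overline B ,$$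
a planar sector of area $\theta_{ij}/2$. Let $K_S$ be the union of the nine geodesic arcs $[x_i,y_j]$ and let $X_S$ be the cone over $K_S$. For $S=0$ write $X=X_0=Y\times Y$ and $K=K_0$. The net $K$ consists of nine arcs of length $\pi/2$. At $x_i$ its three arcs leave in the directions $y_0,y_1,y_2$, so $K$ has six triple points, with $120^\circ$ angles.

Take $S=-tI$ with small $t>0$. Then $s_{ij}=-tc_{ij}$: three of the arcs lengthen from $\frac\pi2$ to $\frac\pi2+\arcsin t$, and six shorten to $\frac\pi2-\arcsin\frac t2$. If the arcs do not overlap (Section 3), the total length changes by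
$$\mathcal H^1(K_S)-\mathcal H^1(K)=-\sum_{i,j}\arcsin s_{ij}=3\arcsin t-6\arcsin\tfrac t2\ \ge\ \tfrac38\,t^3>0 .\tag{1}$$
To see the inequality, write $\arcsin t=\sum_{m\ge0}a_mt^{2m+1}$ with all $a_m>0$ and $a_1=\frac16$. The difference is $\sum_{m\ge1}3a_m(1-4^{-m})t^{2m+1}$, whose first term is $\frac38t^3$. The linear terms cancel because $\sum_{i,j}c_{ij}=0$, and there are no quadratic terms because $\arcsin$ is odd. So the tilt lengthens the net, but only by about $t^3$.

What this family is for: we will show that $Y\times Y$ is a minimal cone, and that no deformation fixing the net $K_S$ can reduce the area of $X_S\cap\overline B$ by more than $C|S|^4$. The "full length" condition, defined next, would require a reduction of at least a fixed multiple of $t^3$ when $S=-tI$. For small $t$ these two facts are incompatible.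

## 2. Minimal cones, nets of arcs, and the full length condition

**Definition (minimal, reduced, cone).** A closed set $E\subset\mathbb R^n$ with locally finite $\mathcal H^2$ measure is (Almgren) minimal if $\mathcal H^2(E\cap B)\le\mathcal H^2(\varphi(E)\cap B)$ for every closed ball $B$ and every Lipschitz map $\varphi:\mathbb R^n\to\mathbb R^n$ with $\varphi=\mathrm{id}$ outside $B$ and $\varphi(B)\subset B$. It is reduced if $\mathcal H^2(E\cap B(x,r))>0$ for all $x\in E$, $r>0$. A minimal cone is a minimal set that is a cone centered at the origin.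

Note that $\varphi$ need not be injective: it may glue sheets together. A plane together with one point off it is not reduced, because the point carries no area. In $\mathbb R^3$ the reduced minimal cones are the planes, the cones of type $\mathbb Y$ (three half-planes meeting at $120^\circ$ along a line) and the cones of type $\mathbb T$.

For a reduced minimal cone $X$, the set $K=X\cap\partial B(0,1)$ is a finite union of great circles and arcs of great circles, which meet only at endpoints of arcs, by sets of three, with $120^\circ$ angles.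

**Definition (subdivision).** Write $K$ as a finite union of arcs of great circles $\rho_j$, each of length strictly less than $\pi$, two distinct arcs meeting, if at all, only at common endpoints. The set $V$ of all endpoints contains every triple junction of $K$. It may contain additional points of degree $2$, obtained by cutting great circles and long arcs.

For a plane, $K$ is a great circle and may be cut at four equally spaced points. For a cone of type $\mathbb Y$, $K$ is three half great circles, each of length exactly $\pi$, so each must be cut at least once. For $Y\times Y$ the nine arcs have length $\frac\pi2$, and $V$ may be just the six triple points.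

**Definition ($\eta$-deformation).** Let $\eta>0$ be small. Move each $a_k\in V$, including the points of degree $2$, to a point $a_k'\in\partial B(0,1)$ with $|a_k'-a_k|\le\eta$, and replace each arc $\rho_j$ from $a_k$ to $a_l$ by the shortest arc of great circle $\rho'_j$ from $a_k'$ to $a_l'$. (It is unique and close to $\rho_j$ for small $\eta$, because $\rho_j$ has length $<\pi$.) Then $K'=\bigcup_j\rho_j'$, with the same combinatorics as $K$, is an $\eta$-deformation of $K$. Let $X'$ be the cone over $K'$.

**Definition (full length).** $X$ is full length if, for some subdivision, there are constants $\eta_1>0$ and $C_1\ge1$ such that whenever $K'$ is an $\eta_1$-deformation of $K$ with $\mathcal H^1(K')>\mathcal H^1(K)$, there is a deformation $Z=\varphi(X')$ of $X'$ in $\overline B$ with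
$$\mathcal H^2(Z\cap\overline B)\le\mathcal H^2(X'\cap\overline B)-C_1^{-1}\big(\mathcal H^1(K')-\mathcal H^1(K)\big).\tag{2}$$
Here $\varphi$ is Lipschitz, $\varphi=\mathrm{id}$ outside $\overline B$, and $\varphi(\overline B)\subset\overline B$.

Call such a $\varphi$ *admissible*, and call $\mathcal H^2(X'\cap\overline B)-\mathcal H^2(\varphi(X')\cap\overline B)$ its *gain* on $X'$. Full length says: if the net gets longer, then some admissible map has a gain at least proportional to the extra length.

The problem comes from Guy David, "$C^{1+\alpha}$-Regularity for Two-Dimensional Almost-Minimal Sets in $\mathbb R^n$", arXiv:0806.2080 (2008). Every reduced minimal cone in $\mathbb R^3$ is full length. The problem is to prove or disprove that, for every $n>3$, every reduced two-dimensional minimal cone in $\mathbb R^n$ is full length. The statement of the problem adds that all explicitly known reduced minimal cones in higher dimensions are full length; by the next theorem that remark cannot apply to $Y\times Y$.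

**Theorem A.** For every $n\ge4$, $X=Y\times Y$ is a reduced minimal cone in $\mathbb R^n$, and $X$ is not full length.

So the assertion is false for every $n\ge4$. Theorem A follows from an almost-minimality property of the tilted cones.

**Proposition 1.** There are $s_0>0$ and $C$ such that, for $|S|\le s_0$ and every Lipschitz $\varphi:\mathbb R^n\to\mathbb R^n$ with $\varphi=\mathrm{id}$ on $K_S$,
$$\mathcal H^2(X_S\cap\overline B)\le(1+C|S|^4)\,\mathcal H^2\big(\varphi(X_S\cap\overline B)\big).\tag{3}$$
For $S=0$ the factor is $1$.

The following complement is not needed for the disproof. It says exactly how much of the full length inequality survives for $Y\times Y$.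

**Theorem B (sharp exponent).**

1. Use the subdivision of $K$ with $V=$ the six triple points. There are $\eta_0,c>0$ such that for every $\eta_0$-deformation $K'$ of $K$ some admissible map has gain $\ge c\,|\mathcal H^1(K')-\mathcal H^1(K)|^{4/3}$ on $X'$.
2. For $X'=X_S$ with $|S|$ small, the supremum of the gains of admissible maps lies between $c|S|^4$ and $C|S|^4$. Whatever the subdivision, the inequality in part 1 fails with any exponent $p<\frac43$ in place of $\frac43$, even restricted to $K'$ with $\mathcal H^1(K')>\mathcal H^1(K)$.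

Conventions: $c,C$ are positive constants that may change from line to line, and $|S|$ is as small as needed.

## 3. Nine four-cycles and nine projections

The purpose of this section is to show that the nine sectors do not overlap, so that lengths and areas simply add, and to introduce the projections that will measure competitors. Since Theorem B needs it, we allow any *configuration* of six unit vectors $x_i,y_j\in\mathbb R^n$ close to their values at $S=0$. The sectors $\Sigma_{kl}$, the net and the cone over it are defined as before. Put
$$U_i=x_{i+1}-x_{i-1},\qquad V_j=y_{j+1}-y_{j-1},\qquad f_{ij}:\mathbb R^n\to\mathbb R^2,\quad f_{ij}(z)=(U_i\cdot z,\ V_j\cdot z).$$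
Let $D_{ij}$ be the union of the four sectors $\Sigma_{kl}$ with $k\ne i$, $l\ne j$. It is the part in $\overline B$ of the cone $\widehat D_{ij}$ over the 4-cycle $x_{i+1},y_{j+1},x_{i-1},y_{j-1}$.

**Lemma 1.** For every configuration close enough to that of $K$: $f_{ij}:\widehat D_{ij}\to\mathbb R^2$ is a bi-Lipschitz bijection, linear on each of the four infinite sectors; any two of the nine sectors meet only along a common edge ray or at $0$; and
$$\mathcal H^1(\text{net})=\sum_{k,l}\theta_{kl},\qquad\mathcal H^2(\text{cone}\cap\overline B)=\tfrac12\sum_{k,l}\theta_{kl}.\tag{4}$$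

*Proof.* At $S=0$ we have $U_i\cdot x_{i\pm1}=\pm(1+\frac12)=\pm\frac32$ and $V_j\cdot x_k=0$, and similarly with the roles exchanged, so
$$f_{ij}(x_{i\pm1})=(\pm\tfrac32,0),\qquad f_{ij}(y_{j\pm1})=(0,\pm\tfrac32).$$
For nearby configurations the images of $x_{i+1},y_{j+1},x_{i-1},y_{j-1}$ are therefore four nonzero vectors in this counterclockwise order, with consecutive angles close to $\frac\pi2$ and total angle $2\pi$. The four closed convex cones spanned by consecutive ones cover $\mathbb R^2$. Adjacent ones meet only along their common boundary ray, opposite ones only at $0$. Also, $f_{ij}$ is injective on the span of each sector, since it maps the two edge vectors to independent vectors.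

So $f_{ij}$ maps $\widehat D_{ij}$ onto $\mathbb R^2$. Suppose $f_{ij}(p)=f_{ij}(q)$ with $p,q$ in the cones over two different sectors. The common value lies in two of the four image cones, hence is $0$ or lies on the image of a common edge ray of the two sectors. By injectivity on each sector, $p$ and $q$ are both $0$ or both lie on that edge ray, where $f_{ij}$ is injective; thus $p=q$. So $f_{ij}$ is a bijection. Its inverse is linear on each of four closed cones and these pieces agree on common rays, so it is continuous and piecewise linear, hence Lipschitz.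

The same argument shows that a point lying in two different sectors of $D_{ij}$ is $0$ or lies on a common edge ray. Given any two pairs $(k,l)$, $(k',l')$, choose $i\notin\{k,k'\}$ and $j\notin\{l,l'\}$, which is possible with three indices. Both sectors then belong to $D_{ij}$. So any two of the nine sectors meet only in a null set, any two of the nine arcs meet at most in a common endpoint, and (4) follows. $\square$

In particular (1) is now justified: $\mathcal H^1(K_S)=\sum\theta_{ij}=\frac{9\pi}2-\sum\arcsin s_{ij}$.

Let $Q_{ij}=f_{ij}(D_{ij})\subset\mathbb R^2$. Since $f_{ij}:\widehat D_{ij}\to\mathbb R^2$ is a homeomorphism and $D_{ij}=\widehat D_{ij}\cap\overline B$, the boundary of $Q_{ij}$ is the image of $\widehat D_{ij}\cap\partial B(0,1)$, which is the 4-cycle of arcs. So $\partial Q_{ij}$ is a null set.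

## 4. Pushing at the vertices, and why it gives only $|S|^4$

To prove full length one would first try the following: where the three sheets along an edge ray do not balance, push the edge in the direction that reduces area. We carry this out, because it explains the number $4$, and because it is half of Theorem B.

For a configuration $(x,y)\in(S^{n-1})^6$ let $L(x,y)=\sum_{i,j}\arccos(x_i\cdot y_j)$. By (4) the net has length $L$ and the cone has area $L/2$ in $\overline B$. For a vertex $v$ let $g_v$ be the sum of the three unit tangents at $v$ to the arcs leaving $v$. The unit tangent at $x$ of the arc toward $y$ is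
$$\tau=\frac{y-(x\cdot y)x}{\sqrt{1-(x\cdot y)^2}},$$
and for $w\perp x$ the derivative of $\arccos(x\cdot y)$ when $x$ moves with velocity $w$ is $-w\cdot y/\sqrt{1-(x\cdot y)^2}=-w\cdot\tau$. Hence $\nabla L=(-g_v)_v$ and $|\nabla L|^2=\sum_v|g_v|^2$.

**Lemma 2.** There is $c>0$ such that for every configuration close enough to that of $K$, some admissible map has gain $\ge c|\nabla L|^2$ on the cone $X'$ over the net $K'$ of the configuration.

*Proof.* **Step 1 (the map).** We move points near the middle of each edge in the direction $g_v$. Let $\psi_v\ge0$ be a translate of a fixed smooth bump function, supported in the ball $\beta_v$ of radius $r_0$ centered at $v/2$, with $\psi_v\ge1$ on the concentric ball of radius $r_0/2$. For the configuration of $K$, the point $v/2$ has positive distance to the sectors not adjacent to $v$ and to the other edge rays. So for $r_0$ small and all configurations near that of $K$, the six balls are disjoint, lie in the open unit ball, and $\beta_v$ meets only the three sectors adjacent to $v$ and no edge ray but that of $v$. Moreover, in $\beta_v$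 each adjacent sector coincides with the half-plane $\{sv+t\tau:\ t\ge0\}$, $\tau$ being the unit tangent at $v$ of its arc. Indeed, if $\theta$ is the opening of the sector and $y=\cos\theta\,v+\sin\theta\,\tau$ its other edge vector, then $sv+t\tau=(s-t\cot\theta)v+\frac t{\sin\theta}y$. In $\beta_v$, $s$ is close to $\frac12$ and $|t|\le r_0$, so the first coefficient is positive.

Put $\varphi_\epsilon(z)=z+\epsilon\sum_v\psi_v(z)g_v$. Since $|g_v|\le3$, for small $\epsilon$ this is the identity plus a map with Lipschitz constant $<1$, hence a bi-Lipschitz homeomorphism of $\mathbb R^n$. The same holds for $z+\epsilon\psi_v(z)g_v$ with a single $v$, which is the identity off $\beta_v$ and so maps $\beta_v$ onto itself; on $\beta_v$ it equals $\varphi_\epsilon$. Thus $\varphi_\epsilon$ maps each $\beta_v$ onto itself and is the identity elsewhere. It is admissible, and $\varphi_\epsilon(X')\cap\overline B=\varphi_\epsilon(X'\cap\overline B)$.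

**Step 2 (the area).** We expand the area factor. In $\beta_v$, on a sector with orthonormal basis $e_1,e_2$ of its plane, write $\psi=\psi_v$, $g=g_v$. The area factor is the norm of
$$(e_1+\epsilon\,\partial_1\psi\,g)\wedge(e_2+\epsilon\,\partial_2\psi\,g)=e_1\wedge e_2+\epsilon q,\qquad q=\partial_1\psi\,g\wedge e_2+\partial_2\psi\,e_1\wedge g,$$
the $\epsilon^2$ term vanishing since $g\wedge g=0$. As $\sqrt{1+u}\le1+\frac u2$, it is at most $1+\epsilon\langle e_1\wedge e_2,q\rangle+\frac{\epsilon^2}2|q|^2$. Here $\langle e_1\wedge e_2,q\rangle=\partial_1\psi\,(g\cdot e_1)+\partial_2\psi\,(g\cdot e_2)=\nabla\psi\cdot g^T$, with $g^T$ the projection of $g$ on the plane of the sector. By the divergence theorem on the half-plane, whose outward normal is $-\tau$, the first-order term of this sector is $-\epsilon\int_{\text{ray}}\psi\,g\cdot\tau$. The three tangents $\tau$ at $v$ add up to $g_v$, so the first-order change at $v$ is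
$$-\epsilon|g_v|^2\int_{\text{ray}}\psi_v\le-\epsilon r_0|g_v|^2 ,$$
because the ray crosses the ball of radius $r_0/2$ through its center. The second-order terms are at most $C\epsilon^2|g_v|^2$. Fix $\epsilon$ small and sum over $v$: the gain is at least $c\sum_v|g_v|^2$. $\square$

**Example (a zigzag on a great circle).** The proof used only that near $v/2$ the cone is a finite union of half-planes bounded by the line of $v$; it applies verbatim with two half-planes. Cut the horizontal great circle of $S^2$ at $\pm e_1,\pm e_2$ and move these points alternately to height $h$ and $-h$, $h>0$ small, keeping their longitudes. With $c=\sqrt{1-h^2}$ three consecutive new vertices are $(0,-c,-h)$, $(c,0,h)$, $(0,c,-h)$. Consecutive scalar products are $-h^2$, so the excess length is $4\arcsin h^2\le2\pi h^2$. At $v=(c,0,h)$ the two unit tangents add up to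
$$g_v=\frac{(0,c,-h)+(0,-c,-h)+2h^2v}{\sqrt{1-h^4}}=\frac{2hc\,(h,0,-c)}{\sqrt{1-h^4}},\qquad|g_v|=\frac{2h}{\sqrt{1+h^2}} .$$
So $\sum_v|g_v|^2=16h^2/(1+h^2)$ and pushing gains a fixed multiple of $h^2$. For this family, inequality (2) holds.

The example works because $|\nabla L|^2$ has the same order as the excess length. For $X_S$ this breaks down. Since $\sum_jy_j=0$ and $\sum_js_{ij}=0$, we have $\sum_j(y_j-s_{ij}x_i)=0$, and therefore
$$g_{x_i}=\sum_j\frac{y_j-s_{ij}x_i}{\sqrt{1-s_{ij}^2}}=\sum_j\Big(\frac1{\sqrt{1-s_{ij}^2}}-1\Big)(y_j-s_{ij}x_i)=O(|S|^2),$$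
and likewise at $y_j$. So on $X_S$ we have $|\nabla L|^2\le C|S|^4$, and for $S=-tI$ the bound of Lemma 2 is only of order $t^4$ while the excess in (1) is at least $\frac38t^3$. The argument for full length stops here. This does not yet disprove anything: some other map, possibly gluing sheets far from the edges, might gain $t^3$. What is needed is a lower bound for the area of every competitor, and that is Proposition 1.

## 5. One Y by three projections, and what mod 2 counting buys

This section proves the one-dimensional model of Proposition 1 at $S=0$. Nothing later depends on it, but every device reappears.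

**Model statement.** If $\varphi:\mathbb R^2\to\mathbb R^2$ is Lipschitz and fixes $p_0,p_1,p_2$, then the image of $Y\cap\overline B(0,1)$ has length at least $3=\mathcal H^1(Y\cap\overline B(0,1))$.

Let $I_k=[0,1]p_k$ and $u_i=p_{i+1}-p_{i-1}$, so $|u_i|=\sqrt3$ and $u_i\cdot p_{i\pm1}=\pm\frac32$. The projection $z\mapsto u_i\cdot z$ maps $I_{i+1}\cup I_{i-1}$ bijectively onto $[-\frac32,\frac32]$. Composing the inverse with $\varphi$ and then with the projection gives a Lipschitz function $G$ on $[-\frac32,\frac32]$ that fixes the endpoints. For a continuous $\rho$ with compact support in $(-\frac32,\frac32)$ and a primitive $P$ of $\rho$, we get $\int\rho(G)G'=P(\frac32)-P(-\frac32)=\int\rho$. By the area formula, the signs of $G'$ at the preimages of almost every $y\in(-\frac32,\frac32)$ add up to $1$. So almost every $y$ has an odd number of preimages.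

Let $n_k(z)=\#\{p\in I_k:\varphi(p)=z\}$. Off a null set of points $z$ these are finite and $z\ne\varphi(0)$. Let $g_i=n_{i+1}+n_{i-1}$ mod $2$ and $S_i=\{g_i=1\}$. By oddness, almost every $y\in[-\frac32,\frac32]$ is the projection of a point of $S_i$, so $\int_{S_i}|u_i\cdot\xi|\,d\mathcal H^1\ge3$, where $\xi$ is the unit tangent of the image. Now sum over $i$. If we forget parity and use all three terms at every point, we need $\sum_i|u_i\cdot\xi|$, whose maximum is $|u_0+u_1-u_2|=2|u_2|=2\sqrt3$; this gives only length $\ge9/(2\sqrt3)<3$. But $g_0+g_1+g_2=2(n_0+n_1+n_2)=0$ mod $2$, so at each point either none or exactly two of the $g_i$ equal $1$. For two indices $i\ne j$,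
$$|u_i\cdot\xi|+|u_j\cdot\xi|\le\max\big(|u_i+u_j|,|u_i-u_j|\big)=\max(\sqrt3,3)=3 .$$
Hence $9\le3\,\mathcal H^1(\varphi(Y\cap\overline B(0,1)))$, as claimed.

For $Y\times Y$ we use the nine projections $f_{ij}$ instead of three. Two points will need care.

* Using all nine terms at every point fails again. At $S=0$, for $\xi=\frac{U_0}{\sqrt3}\wedge\frac{V_0}{\sqrt3}$ the numbers $|U_i\cdot U_0|/\sqrt3$ are $\sqrt3,\frac{\sqrt3}2,\frac{\sqrt3}2$, with sum $2\sqrt3$, so $\frac19\sum_{i,j}|\langle U_i\wedge V_j,\xi\rangle|=\frac19(2\sqrt3)^2=\frac43>1$. Parity must again restrict which pairs $(i,j)$ can be active at once.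
* For $S\ne0$, adding the nine projections with equal weights $\frac19$ loses too much, as Section 6 shows. The weights must be adapted to $S$.

## 6. Weights adapted to the tilt

From here to Section 9 we work with $X_S$. The inner product on $\Lambda^2\mathbb R^n$ is $\langle a\wedge b,c\wedge d\rangle=(a\cdot c)(b\cdot d)-(a\cdot d)(b\cdot c)$, with norm $|\cdot|$.

**Definition (comass).** For $\Omega\in\Lambda^2\mathbb R^n$ (vectors being identified with covectors), $\|\Omega\|=\max\langle\Omega,\xi\rangle$ over unit simple 2-vectors $\xi$. It is a norm. For orthonormal $e_1,\dots,e_4$, the 2-vector $e_1\wedge e_2+e_3\wedge e_4$ has norm $\sqrt2$ but comass $1$ (checked after Lemma 4).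

Put
$$\xi_{kl}=\frac{x_k\wedge y_l}{\sin\theta_{kl}},\qquad e_{k,k-1}=1,\quad e_{k,k+1}=-1 .$$
The $\xi_{kl}$ are unit and simple: $\xi_{kl}$ orients the plane of $\Sigma_{kl}$. For $i\ne k$ the two vectors $e_{ki}U_i$ are
$$e_{k,k-1}U_{k-1}=x_k-x_{k+1},\qquad e_{k,k+1}U_{k+1}=x_k-x_{k-1},$$
and since $\sum x_i=\sum y_j=0$,
$$\sum_{i\ne k}e_{ki}U_i=3x_k,\qquad\sum_{j\ne l}e_{lj}V_j=3y_l.\tag{5}$$
Let $m^{kl}_{ij}=e_{ki}e_{lj}\langle U_i\wedge V_j,\xi_{kl}\rangle$ for $i\ne k$, $j\ne l$. At $S=0$ each equals $\big((x_k-x_{k\pm1})\cdot x_k\big)\big((y_l-y_{l\pm1})\cdot y_l\big)=(\frac32)^2=\frac94$, so all are positive for small $S$. The Jacobian of $f_{ij}$ on the plane of $\Sigma_{kl}$ is $|\langle U_i\wedge V_j,\xi_{kl}\rangle|=m_{ij}^{kl}$, hence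
$$|Q_{ij}|=\sum_{k\ne i,\ l\ne j}\tfrac{\theta_{kl}}2\,m^{kl}_{ij}.\tag{6}$$
For weights $W_{ij}$ this gives
$$\sum_{i,j}W_{ij}|Q_{ij}|=\sum_{k,l}\tfrac{\theta_{kl}}2\Big(\sum_{i\ne k,\ j\ne l}W_{ij}m^{kl}_{ij}\Big).\tag{7}$$
With $W\equiv\frac19$, formula (5) shows that the bracket is $\langle\frac19(3x_k)\wedge(3y_l),\xi_{kl}\rangle=\sin\theta_{kl}=\sqrt{1-s_{kl}^2}$. So equal weights recover only $\frac12\sum\theta_{kl}\sin\theta_{kl}$ instead of the area $\frac12\sum\theta_{kl}$. For $S=-tI$ the loss is of order $\sum s_{kl}^2=3t^2+6\frac{t^2}4=\frac92t^2$, which swamps $t^3$. We therefore choose the weights so that every bracket in (7) is exactly $1$.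

**Lemma 3.** For small $S$ there are unique $W_{ij}=W_{ij}(S)$ with
$$\sum_{i\ne k,\ j\ne l}W_{ij}\,m^{kl}_{ij}=1\qquad\text{for all }(k,l).\tag{8}$$
They are positive and depend continuously on $S$, with $W_{ij}(0)=\frac19$ and $|W_{ij}-\frac19|\le C|S|^2$. Moreover
$$\sum_{i,j}W_{ij}|Q_{ij}|=\mathcal H^2(X_S\cap\overline B),\tag{9}$$
and $\Omega_{kl}:=\sum_{i\ne k,\ j\ne l}e_{ki}e_{lj}W_{ij}\,U_i\wedge V_j$ satisfies
$$\langle\Omega_{kl},\xi_{kl}\rangle=1,\qquad\Omega_{kl}=\xi_{kl}+O(|S|^2),\qquad\|\Omega_{kl}\|\le1+C|S|^4,\tag{10}$$
with $\|\Omega_{kl}\|=1$ at $S=0$.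

*Proof.* **Step 1 (solving).** At $S=0$ the matrix of (8) is $\frac94P\otimes P$ with $P=\mathbf 1\mathbf 1^T-I$ (of size $3\times3$), whose eigenvalues are $2,-1,-1$. So it is invertible, and the solution is $\frac19$ since $\frac94\cdot4\cdot\frac19=1$. By continuity (8) is uniquely solvable for small $S$, with a continuous, positive solution and bounded inverse matrices. The constant vector $\frac19$ gives left side $\sin\theta_{kl}=1+O(|S|^2)$, so it solves (8) up to an error $O(|S|^2)$, and $|W_{ij}-\frac19|\le C|S|^2$. Formula (9) is (7) with (8) and (4).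

**Step 2 (the forms).** The equality in (10) is (8). Replacing $W_{ij}$ by $\frac19$ costs $O(|S|^2)$ and gives $x_k\wedge y_l$ by (5), and $x_k\wedge y_l=\sin\theta_{kl}\,\xi_{kl}=\xi_{kl}+O(|S|^2)$. So $\Omega_{kl}=\xi_{kl}+\zeta$ with $|\zeta|\le C|S|^2$ and $\langle\zeta,\xi_{kl}\rangle=0$.

**Step 3 (the comass: where $|S|^2$ becomes $|S|^4$).** Let $\xi'$ be unit simple and $d=|\xi'-\xi_{kl}|$. Then $\langle\xi_{kl},\xi'\rangle=1-\frac{d^2}2$, and because $\zeta\perp\xi_{kl}$,
$$\langle\Omega_{kl},\xi'\rangle=1-\tfrac{d^2}2+\langle\zeta,\xi'-\xi_{kl}\rangle\le1-\tfrac{d^2}2+|\zeta|d\le1+\tfrac12|\zeta|^2\le1+C|S|^4 .$$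
At $S=0$ we have $\zeta=0$ and the comass is $1$. $\square$

The form $\Omega_{kl}$ thus deviates from $\xi_{kl}$ by $|S|^2$, but perpendicularly, so its comass exceeds $1$ only at order $|S|^4$.

## 7. The pointwise inequality on two kinds of patterns

We bound the weighted sum of projection Jacobians on any plane, when the active pairs $(i,j)$ form one of two special patterns. Section 8 shows that no other patterns occur. First, a bound for comass at $S=0$.

**Lemma 4.** Let $\Omega=\sum_rA_r\wedge B_r$ with $A_r$ in the first $\mathbb R^2$ and $B_r$ in the second, and let $M=\sum_rA_rB_r^T$. Then $\|\Omega\|\le\|M\|_{op}$.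

*Proof.* Let $\zeta,\eta\in\mathbb R^n$ be orthonormal, with components $\zeta',\eta'$ in the first plane and $\zeta'',\eta''$ in the second. Then
$$\langle\Omega,\zeta\wedge\eta\rangle=\zeta'^TM\eta''-\eta'^TM\zeta''\le\|M\|_{op}\big(|\zeta'||\eta''|+|\eta'||\zeta''|\big)\le\|M\|_{op},$$
because by Cauchy–Schwarz the bracket is at most $(|\zeta'|^2+|\zeta''|^2)^{1/2}(|\eta''|^2+|\eta'|^2)^{1/2}\le1$. Every unit simple 2-vector has the form $\zeta\wedge\eta$. $\square$

For $e_1\wedge e_2+e_3\wedge e_4$, take the planes spanned by $e_1,e_3$ and by $e_2,e_4$: then $M=I$ and the comass is at most $1$; it is $1$ on $e_1\wedge e_2$.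

**Lemma 5.** Let $\mathcal G\subset(\mathbb Z/3)^2$ be either

* (A) a rectangle $\{(i,j):i\ne k,\ j\ne l\}$, or
* (B) $\{(i,j):j\ne\tau(i)\}$ for a permutation $\tau$ of $\mathbb Z/3$.

Then for small $S$ and all unit simple $\xi$,
$$\sum_{(i,j)\in\mathcal G}W_{ij}\,|\langle U_i\wedge V_j,\xi\rangle|\le1+C|S|^4,\tag{11}$$
with right side $1$ if $S=0$.

*Proof.* Since $W_{ij}>0$, the left side is the maximum over sign patterns $\varepsilon=(\varepsilon_{ij})$ of $\langle\Omega^\varepsilon,\xi\rangle$, where $\Omega^\varepsilon=\sum_{\mathcal G}\varepsilon_{ij}W_{ij}\,U_i\wedge V_j$. There are finitely many pairs $(\mathcal G,\varepsilon)$ and $\|\Omega^\varepsilon\|$ depends continuously on $S$. So any pattern with $\|\Omega^\varepsilon\|<1$ at $S=0$ has $\|\Omega^\varepsilon\|<1$ for all small $S$.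

**Pattern (A), coherent signs.** If $\varepsilon_{ij}=\pm e_{ki}e_{lj}$ with one global sign, then $\Omega^\varepsilon=\pm\Omega_{kl}$ and (10) gives the bound.

**Pattern (A), the other 14 sign patterns.** We show $\|\Omega^\varepsilon\|<1$ at $S=0$. Let $a,a'$ be the two vectors $e_{ki}U_i$ and $b,b'$ the two vectors $e_{lj}V_j$, viewed in $\mathbb R^2$. For instance $a=p_k-p_{k+1}$, $a'=p_k-p_{k-1}$. All four have norm $\sqrt3$, with $a\cdot a'=b\cdot b'=1+\frac12+\frac12-\frac12=\frac32$, so $|a+a'|=|b+b'|=3$ and $|a-a'|=|b-b'|=\sqrt3$. The matrix of Lemma 4 is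
$$M=\tfrac19\big[a(\epsilon_1b+\epsilon_2b')^T+a'(\epsilon_3b+\epsilon_4b')^T\big]$$
with signs $\epsilon_1,\dots,\epsilon_4$ not all equal.

* If $\epsilon_1\ne\epsilon_2$ or $\epsilon_3\ne\epsilon_4$, one of the two brackets has norm $\sqrt3$ and the other at most $3$, so $\|M\|_{op}\le\frac19(\sqrt3\cdot\sqrt3+\sqrt3\cdot3)=\frac13+\frac1{\sqrt3}<1$.
* Otherwise $\epsilon_1=\epsilon_2\ne\epsilon_3=\epsilon_4$. Then $M=\pm\frac19(a-a')(b+b')^T$ and $\|M\|_{op}=\frac19\cdot\sqrt3\cdot3=\frac1{\sqrt3}<1$.

**Pattern (B), all signs.** Again we show $\|\Omega^\varepsilon\|<1$ at $S=0$. By Lemma 4,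
$$\|\Omega^\varepsilon\|\le\max_{|a|=|b|=1}\ \tfrac19\sum_{j\ne\tau(i)}\sigma_it_j,\qquad\sigma_i=|U_i\cdot a|,\quad t_j=|V_j\cdot b|,$$
with $a,b$ in the two planes. The $U_i$ have norm $\sqrt3$ and make angles of $120^\circ$, so $\sum_iU_iU_i^T=\frac92I$ in the first plane; similarly for the $V_j$. Hence $|\sigma|^2=|t|^2=\frac92$. With $t'_i=t_{\tau(i)}$ the sum is $\sigma^TPt'\le|P\sigma||t'|\le2|\sigma||t'|=9$. Equality forces $|P\sigma|=2|\sigma|$, so $\sigma$ is parallel to $(1,1,1)$. But the three real numbers $U_i\cdot a$ have sum zero, and three real numbers of equal nonzero absolute value cannot have sum zero. So equality never occurs, and by compactness the maximum is $<1$. $\square$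

## 8. Mod 2 multiplicities of a competitor

Now we show that a competitor must cover each $Q_{ij}$ with an odd number of preimages, and that mod 2 only the patterns of Lemma 5 arise.

**Lemma 6.** If $Q\subset\mathbb R^2$ is compact with null boundary and $G:Q\to\mathbb R^2$ is Lipschitz with $G=\mathrm{id}$ on $\partial Q$, then $\#G^{-1}(y)$ is finite and odd for a.e. $y\in Q$.

*Proof.* **Step 1 (an integral identity).** Extend $G$ by the identity outside $Q$. The extension is Lipschitz, because a segment from a point of $Q$ to a point outside $Q$ crosses $\partial Q$, where both definitions agree. Let $\rho\in C_c^\infty(\mathbb R^2)$. Let $G_\epsilon$ be the mollification of $G$ with a radial kernel supported in $B(0,\epsilon)$. Mollifying the identity with a radial kernel gives the identity, so $G_\epsilon=\mathrm{id}$ at distance $>\epsilon$ from $Q$. Write $\rho\,dy_1\wedge dy_2=d\omega_\rho$ with $\omega_\rho=\big(\int_{-\infty}^{y_1}\rho(s,y_2)\,ds\big)dy_2$. The smooth form $G_\epsilon^*\omega_\rho-\omega_\rho$ has compact support, so by Stokes' theorem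
$$\int\rho(G_\epsilon)\det DG_\epsilon=\int\rho .$$
As $\epsilon\to0$, $G_\epsilon\to G$ uniformly, $DG_\epsilon\to DG$ a.e. and boundedly, and all these maps are the identity outside a fixed compact set. Hence $\int\rho(G)\det DG=\int\rho$.

**Step 2 (counting).** By Rademacher's theorem and the area formula, for a.e. $y$ the set $G^{-1}(y)$ is finite and consists of points of differentiability with $\det DG\ne0$, and
$$\int\rho(G)\det DG=\int\rho(y)\sum_{x\in G^{-1}(y)}\operatorname{sgn}\det DG(x)\,dy .$$
As $\rho$ is arbitrary, the sum of signs is $1$ for a.e. $y$, so the number of preimages under the extension is odd. If $y\in\operatorname{int}Q$, no preimage lies outside $Q$, where the extension is the identity. Since $\partial Q$ is null, this covers a.e. $y\in Q$. $\square$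

Now let $\varphi$ be as in Proposition 1. Put $Z_0=\varphi(X_S\cap\overline B)$ and $n_{kl}(z)=\#\{p\in\Sigma_{kl}:\varphi(p)=z\}$.

**Measurability.** The functions $n_{kl}$ are Borel. Cut $\Sigma_{kl}$ by half-open dyadic cubes of side $2^{-m}$; the pieces are $\sigma$-compact, so their images are Borel, and $n_{kl}$ is the increasing limit, as $m\to\infty$, of the sums of the indicator functions of these images. Each sum has integral at most $\operatorname{Lip}(\varphi)^2\mathcal H^2(\Sigma_{kl})$, so $\int n_{kl}\,d\mathcal H^2<\infty$ and $n_{kl}<\infty$ $\mathcal H^2$-a.e. Let $N\subset Z_0$ be the set of $z$ that lie in the $\varphi$-image of an edge ray (intersected with $\overline B$) or have some $n_{kl}(z)=\infty$. It is Borel and $\mathcal H^2(N)=0$. For $z\in Z_0\setminus N$ put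
$$g_{ij}(z)=\sum_{k\ne i,\ l\ne j}n_{kl}(z)\bmod2,\qquad S_{ij}=\{z\in Z_0\setminus N:\ g_{ij}(z)=1\},$$
so that $S_{ij}$ is a Borel set.

**Claim 1.** For a.e. $y\in Q_{ij}$, $f_{ij}^{-1}(y)\cap S_{ij}\ne\emptyset$.

*Proof.* Apply Lemma 6 to $G=f_{ij}\circ\varphi\circ(f_{ij}|_{D_{ij}})^{-1}$ on $Q_{ij}$. It is Lipschitz by Lemma 1, the boundary $\partial Q_{ij}$ is null, and $G$ is the identity there because $\partial Q_{ij}$ is the image of the 4-cycle, which lies in $K_S$, where $\varphi=\mathrm{id}$. So for a.e. $y\in Q_{ij}$ the number $\#\{p\in D_{ij}:f_{ij}(\varphi(p))=y\}$ is finite and odd, and moreover $y\notin f_{ij}(N)$, which is a null set. For such $y$, every $p$ counted has $\varphi(p)\notin N$, so $p$ is on no edge ray and lies in exactly one sector. The number therefore equals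
$$\sum_{z\in Z_0,\ f_{ij}(z)=y}\ \sum_{k\ne i,\ l\ne j}n_{kl}(z),$$
a finite sum of finite terms (only finitely many $z$ contribute). Since it is odd, some $z\in f_{ij}^{-1}(y)$ has an odd inner sum. It lies in $Z_0\setminus N$, so it belongs to $S_{ij}$. $\square$

**Claim 2.** For $z\in Z_0\setminus N$, the set $\{(i,j):g_{ij}(z)=1\}$ is empty or of type (A) or (B).

*Proof.* All column sums of the $3\times3$ matrix $(g_{ij})$ vanish mod 2: each $k$ is different from exactly two values of $i$, so $\sum_ig_{ij}=\sum_{l\ne j}\sum_k2n_{kl}=0$. Likewise all row sums vanish. So each row is one of $000,110,101,011$, and the three rows add up to zero. Exactly one nonzero row is impossible. If exactly two rows are nonzero, they are equal, and the ones form a rectangle obtained by deleting one row and one column: type (A). If all three rows are nonzero, they are distinct, since if two were equal the third would be zero. Then they are $110,101,011$ in some order, each row and each column contains exactly one zero, and this is type (B). $\square$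

## 9. Proof of Proposition 1

It remains to integrate. The set $Z_0$ is a Lipschitz image of a compact subset of a finite union of planes, so it is compact and 2-rectifiable, with $\mathcal H^2(Z_0)<\infty$. Let $\xi(z)$ be the unit simple 2-vector, up to sign, of its approximate tangent plane. The Jacobian of the linear map $f_{ij}$ along $Z_0$ is $|\langle U_i\wedge V_j,\xi(z)\rangle|$. By the area formula on rectifiable sets (Federer, *Geometric Measure Theory*, 3.2.20) and Claim 1,
$$\int_{S_{ij}}|\langle U_i\wedge V_j,\xi\rangle|\,d\mathcal H^2=\int_{\mathbb R^2}\#\big(S_{ij}\cap f_{ij}^{-1}(y)\big)\,dy\ \ge\ |Q_{ij}| .$$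
Multiply by $W_{ij}>0$, add, and use (9):
$$\mathcal H^2(X_S\cap\overline B)=\sum_{i,j}W_{ij}|Q_{ij}|\le\int_{Z_0}\sum_{i,j}W_{ij}\mathbf 1_{S_{ij}}\,|\langle U_i\wedge V_j,\xi\rangle|\,d\mathcal H^2 .$$
By Claim 2, at $\mathcal H^2$-a.e. point $z$ the pairs with $z\in S_{ij}$ form the empty set or a pattern of type (A) or (B). By Lemma 5 the integrand is at most $1+C|S|^4$, and at most $1$ if $S=0$. So the right side is at most $(1+C|S|^4)\mathcal H^2(Z_0)$, with factor $1$ when $S=0$. $\blacksquare$

## 10. Proof of Theorem A

**Step 1 (minimality of $Y\times Y$).** The set $X$ is a closed, reduced cone with locally finite $\mathcal H^2$ measure. Let $\varphi$ be Lipschitz with $\varphi=\mathrm{id}$ outside a closed ball $B$ and $\varphi(B)\subset B$. The ball need not be centered at $0$, so we enlarge it. Choose $R$ such that $B$ is contained in the open ball of radius $R$ about $0$, and let $A=X\cap\overline B(0,R)$. The map $z\mapsto R^{-1}\varphi(Rz)$ is the identity on $K$, so Proposition 1 with $S=0$, after rescaling, gives $\mathcal H^2(A)\le\mathcal H^2(\varphi(A))$. Points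 of $A\cap B$ go into $\varphi(X)\cap B$ and points of $A\setminus B$ stay fixed, so $\varphi(A)\subset(\varphi(X)\cap B)\cup(A\setminus B)$ and
$$\mathcal H^2(A\cap B)+\mathcal H^2(A\setminus B)\le\mathcal H^2(\varphi(X)\cap B)+\mathcal H^2(A\setminus B).$$
Subtracting the finite number $\mathcal H^2(A\setminus B)$ and using $A\cap B=X\cap B$, we get $\mathcal H^2(X\cap B)\le\mathcal H^2(\varphi(X)\cap B)$.

**Step 2 (the tilts are $\eta$-deformations, for every subdivision).** Fix any subdivision of $K$ and any $\eta_1>0$, $C_1\ge1$. No arc of the subdivision has a triple point in its interior: a triple point is in $V$, hence an endpoint of some other arc, and distinct arcs meet only at common endpoints. So every arc of the subdivision is a subarc of one of the nine arcs of $K$. For small $t>0$ take $S=-tI$. Move the triple points to $x_i$ and $y_j$. Move a degree-2 point of the arc $(i,j)$ at distance $\alpha$ from $(p_i,0,0)$ to the point of $[x_i,y_j]$ at distance $\frac{2\alpha}\pi\theta_{ij}$ from $x_i$. The point at fraction $\lambda$ of the arc $[x_i,y_j]$ is $\big(\sin((1-\lambda)\theta_{ij})x_i+\sin(\lambda\theta_{ij})y_j\big)/\sin\theta_{ij}$,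 which is continuous in $t$, so for small $t$ all displacements are $\le\eta_1$. The order of the points on each arc is preserved, and the shortest arcs between consecutive new vertices are subarcs of $[x_i,y_j]$, which has length $<\pi$. Together with Lemma 1, this shows that $K'=K_S$ is an $\eta_1$-deformation of $K$, with $X'=X_S$.

**Step 3 (the contradiction).** By (1), $\mathcal H^1(K')-\mathcal H^1(K)\ge\frac38t^3>0$. If $X$ were full length with this subdivision and these constants, there would be an admissible $\varphi$ and $Z=\varphi(X')$ with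
$$\mathcal H^2(Z\cap\overline B)\le\mathcal H^2(X'\cap\overline B)-\tfrac3{8C_1}t^3 .$$
By continuity $\varphi=\mathrm{id}$ on $\partial B(0,1)\supset K'$, so Proposition 1 applies, with $|S|=t$. Also $Z\cap\overline B\supset\varphi(X'\cap\overline B)$ because $\varphi(\overline B)\subset\overline B$. Hence
$$\mathcal H^2(Z\cap\overline B)\ge\frac{\mathcal H^2(X'\cap\overline B)}{1+Ct^4}\ge\mathcal H^2(X'\cap\overline B)-C't^4 .\tag{12}$$
So $\frac3{8C_1}t^3\le C't^4$, which is false for small $t$. As the subdivision, $\eta_1$ and $C_1$ were arbitrary, $X$ is not full length. $\blacksquare$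

## 11. The exponent $4/3$: proof of Theorem B

With $V$ the six triple points, a deformation of $K$ is a point $(x,y)\in(S^{n-1})^6$ near the configuration $a$ of $K$. By (4), $\mathcal H^1(K')=L$ and $\mathcal H^2(X'\cap\overline B)=L/2$, with $L_0=L(a)=\frac{9\pi}2$. Lemma 2 provides an admissible map with gain $\ge c|\nabla L|^2$. So part 1 follows once we know that
$$|\nabla L|\ge c\,|L-L_0|^{2/3}\quad\text{near }a.\tag{13}$$

**Step 1 (coordinates).** We separate the directions in which the sums $\sum x_i$, $\sum y_j$ change from the tilt $S$. Put $A=\sum_ix_i$ and $B=\sum_jy_j$ in $\mathbb R^n$. (In this section, $B$ always denotes this vector.) The map $(x,y)\mapsto(A,B)$ is a submersion at $a$: the image of its derivative in the $A$ factor contains $x_0^\perp+x_1^\perp=\mathbb R^n$, as $x_0,x_1$ are not parallel, and similarly for the $y$'s. So $\mathcal C=\{A=B=0\}$ is a smooth submanifold near $a$.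

Three unit vectors with zero sum have pairwise products $-\frac12$ (square $x_0+x_1=-x_2$, and cyclically). They thus have the same Gram matrix as $p_0,p_1,p_2$. Hence on $\mathcal C$ we have $x_i=Tp_i$ and $y_j=T'p_j$ with linear isometric embeddings $T,T':\mathbb R^2\to\mathbb R^n$ depending smoothly on the point, and
$$x_i\cdot y_j=p_i^TSp_j,\qquad S:=T^TT' .$$
At $a$ we have $S=0$. The map $S:\mathcal C\to\mathbb R^{2\times2}$ is a submersion at $a$: for a matrix $S_1$, keep $T$ fixed and use $T'_sp=(sS_1p,\sqrt{I-s^2S_1^TS_1}\,p,0)$, for which $S=sS_1$. Choose coordinates $(S,m')$ on $\mathcal C$ vanishing at $a$. As $(A,B)$ is a submersion, a neighborhood of $a$ is a product of a piece of $\mathcal C$ with a neighborhood of $0$ in the $(A,B)$ space, so we get smooth coordinates $(A,B,S,m')$ on $(S^{n-1})^6$ near $a$, vanishing at $a$, with $S$ having the above meaning on $\mathcal C$. We work in a convex coordinate neighborhood that is a product of balls in the four coordinates, where the Riemannian norm of the gradient is comparable to the coordinate one.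

**Step 2 (expansion of $L$).** Let $r(s)=\arcsin s-s$ and $R=\sum_{i,j}r(x_i\cdot y_j)$. Since $\sum_{i,j}x_i\cdot y_j=A\cdot B$, exactly
$$L-L_0=-\sum_{i,j}\arcsin(x_i\cdot y_j)=-A\cdot B-R.\tag{14}$$
Let $D=|A|+|B|$. On $\mathcal C$ we have $|x_i\cdot y_j|=|p_i^TSp_j|\le|S|$. By the mean value theorem along the segment from $(0,0,S,m')$ to $(A,B,S,m')$, in general $|x_i\cdot y_j|\le C(|S|+D)$. As $r=O(|s|^3)$, $r'=O(s^2)$ and $r''=O(|s|)$, the chain rule gives
$$|R|\le C(|S|+D)^3,\qquad|\partial R|\le C(|S|+D)^2,\qquad|\partial^2R|\le C(|S|+D).\tag{15}$$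
On $A=B=0$ we have $R=\sum r(p_i^TSp_j)$. With $r(s)=\frac{s^3}6+O(|s|^5)$ this gives
$$R=\kappa(S)+O(|S|^5),\qquad\partial_SR=\nabla\kappa(S)+O(|S|^4),\qquad\kappa(S)=\tfrac16\sum_{i,j}(p_i^TSp_j)^3 .$$

**Step 3 (the cubic has no critical point but $0$).** Write $Sv=\alpha v+\beta\bar v$ with $\alpha,\beta\in\mathbb C$. Then
$$p_i^TSp_j=\mathrm{Re}\big(\omega^{-i}(\alpha\omega^j+\beta\omega^{-j})\big)=\mathrm{Re}(\alpha\omega^{j-i})+\mathrm{Re}(\beta\omega^{-i-j}).$$
The linear map $(i,j)\mapsto(j-i,-i-j)$ of $(\mathbb Z/3)^2$ has determinant $2\ne0$, so it is a bijection. With $a_u=\mathrm{Re}(\alpha\omega^u)$ and $b_w=\mathrm{Re}(\beta\omega^w)$ we have $\sum a_u=\sum b_w=0$, and so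
$$\sum_{u,w}(a_u+b_w)^3=3\sum_ua_u^3+3\sum_wb_w^3,$$
as the mixed terms $3\sum a_u^2\sum b_w$ and $3\sum a_u\sum b_w^2$ vanish. Since $(\mathrm{Re}\,z)^3=\frac14\mathrm{Re}\,z^3+\frac34|z|^2\mathrm{Re}\,z$, we get $\sum_ua_u^3=\frac34\mathrm{Re}\,\alpha^3$, and the same for $\beta$. Therefore
$$\kappa(S)=\tfrac38\mathrm{Re}(\alpha^3+\beta^3),\qquad|\nabla_{\alpha,\beta}\kappa|=\tfrac98\sqrt{|\alpha|^4+|\beta|^4}\ge c|S|^2.\tag{16}$$
As a check, $S=-tI$ is $\alpha=-t$, $\beta=0$. Then $-\kappa=\frac38t^3$, in agreement with (1).

**Step 4 (lower bound for the gradient).** By (14), $\partial_AL=-B-\partial_AR$, $\partial_BL=-A-\partial_BR$ and $\partial_SL=-\partial_SR$. By the bound on $\partial^2R$ in (15), $\partial_SR$ at $(A,B,S,m')$ differs from its value at $(0,0,S,m')$ by at most $C(|S|+D)D$. With (15) and (16), absorbing the term $O(|S|^4)$,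
$$|\nabla L|\ge cD-C(|S|+D)^2,\qquad|\nabla L|\ge c|S|^2-C(|S|+D)D .$$
Fix a large constant $M$.

* If $D\ge M|S|^2$, then $(|S|+D)^2\le2|S|^2+2D^2\le2D/M+2D^2$. For $M$ large, and close to $a$, the first inequality gives $|\nabla L|\ge c'D\ge c''(D+|S|^2)$.
* If $D<M|S|^2$, then $(|S|+D)D\le M|S|^3+M^2|S|^4$. For $|S|$ small depending on $M$, the second inequality gives $|\nabla L|\ge c'|S|^2\ge c''(D+|S|^2)$.

So near $a$
$$|\nabla L|\ge c(D+|S|^2).\tag{17}$$

**Step 5 (part 1).** By (14) and (15), $|L-L_0|\le D^2+C(|S|+D)^3\le C(D^2+|S|^3)$, so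
$$|L-L_0|^{2/3}\le C(D^{4/3}+|S|^2)\le C(D+|S|^2)\le C|\nabla L| ,$$
which is (13). By Lemma 2 some admissible map has gain $\ge c|\nabla L|^2\ge c|L-L_0|^{4/3}$. Since $L-L_0=\mathcal H^1(K')-\mathcal H^1(K)$, this is part 1.

**Step 6 (part 2).** The configuration of $X_S$ lies on $\mathcal C$ and its coordinate $S$ is the matrix $S$, so $D=0$ and (17) gives $|\nabla L|\ge c|S|^2$. Lemma 2 then gives a gain $\ge c|S|^4$. Conversely, an admissible map is the identity on $K_S$, and Proposition 1, used as in (12), shows that no gain exceeds $C|S|^4$.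

For the last assertion, take any subdivision and $S=-tI$. By Section 10, Step 2, $K_S$ is an $\eta$-deformation of $K$ with $\eta$ as small as we like when $t$ is small, and $\mathcal H^1(K_S)-\mathcal H^1(K)\ge\frac38t^3>0$. Suppose that for all small deformations with $\mathcal H^1(K')>\mathcal H^1(K)$ some admissible map had gain $\ge c(\mathcal H^1(K')-\mathcal H^1(K))^p$. If $p>0$, this would force $Ct^4\ge c't^{3p}$ for all small $t>0$, that is, $p\ge\frac43$. If $p\le0$, the right side is at least $c$ once the excess is below $1$, while the gain is at most $Ct^4$, again impossible. So no exponent $p<\frac43$ is allowed. $\blacksquare$
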